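\title{Strictly convex planar bodies without local symmetries are determined by restricted covariograms}

\begin{abstract}
The covariogram of a planar convex body $K$ is the function $g_K(x)=\operatorname{area}(K\cap(K+x))$. Let $K$ be strictly convex, and suppose that no two arcs of its boundary are reflections of each other in a point. We prove that $K$ is determined among all planar convex bodies, up to translations and reflections, by the values of $g_K$ in a neighborhood of the origin, and also by its values in a neighborhood of the boundary of its support. No smoothness is assumed. Both hypotheses reduce to one identity between short chords, and the role that curvature plays for smooth bodies is taken over by the order of outer normals at the ends of these chords. We also find all bodies with the same restricted covariogram when $K$ is strictly convex and has finitely many maximal local symmetries.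
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} in the Euclidean plane $\mathbb{E}^2$ is a compact convex set with nonempty interior. The \emph{covariogram} of a convex body $K$ is
\[
g_K(x)=\operatorname{area}\bigl(K\cap(K+x)\bigr),\qquad x\in\mathbb{E}^2 .
\]
At the origin $o$ it equals the area of $K$. It is positive exactly when the interiors of $K$ and $K+x$ meet, that is, on the interior of the \emph{difference body} $DK=K+(-K)=\{y-z:y,z\in K\}$; so $DK$ is the support of $g_K$. The covariogram does not change when $K$ is translated, and it does not change when $K$ is replaced by $-K$, because $(-K)\cap(-K+x)=x-\bigl(K\cap(K+x)\bigr)$. The most one can hope for is that $g_K$ determines $K$ \emph{up to translations and reflections}: that every convex body $H$ with the same data is a translate of $K$ or of $-K$.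

We ask how far a small part of $g_K$ suffices. For planar convex bodies $K,H$ and a set $X\subseteq\mathbb{E}^2$, let $\mathbf{GC}(X)$ denote the condition
\[
g_K(x)=g_H(x)\quad\text{for all $x$ in some neighborhood of $X$.}
\]
We consider the two extreme choices $X=\{o\}$, where $K$ and $K+x$ almost coincide, and $X=\operatorname{bd}DK$, where they barely overlap. For a short vector $x$ orthogonal to a unit vector $u$, the boundaries of $K$ and $K+x$ cross near the two points of $\operatorname{bd}K$ with outer normals $u$ and $-u$, and the gradient of $g_K$ at $x$ is the vector between the two crossing points, rotated by a right angle (Lemma~\ref{lem:gradient}). For $x$ near $\operatorname{bd}DK$, the set $K\cap(K+x)$ is a small lens bounded by an arc of $\operatorname{bd}K$ near a point with some normal $u$ and by a translated arc from near the point with normal $-u$. In both cases the data concern a pair of short opposite arcs of $\operatorname{bd}K$ and do not tell which arc is which. One therefore expects that over each short range of normals $\operatorname{bd}H$ is a translate of a piece of $\operatorname{bd}K$ or of $\operatorname{bd}(-K)$,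 and that $H$ can switch from one alternative to the other only across a range of normals where both alternatives hold. Over such a range two opposite arcs of $\operatorname{bd}K$ are reflections of each other.

This leads to the following notion. An arc of $\operatorname{bd}K$ is \emph{nondegenerate} if it is neither a point nor contained in a line segment. A \emph{local symmetry} of $K$ is a pair $A^+,A^-$ of nondegenerate arcs of $\operatorname{bd}K$ with $A^-=c-A^+$ for some $c\in\mathbb{E}^2$. The body $K$ is \emph{locally symmetric} if it has a local symmetry, and \emph{globally non-symmetric} otherwise. Recall that $K$ is \emph{strictly convex} if $\operatorname{bd}K$ contains no nondegenerate segment, and of class $\mathcal{C}^2_+$ if $\operatorname{bd}K$ is a $C^2$ curve with nonzero curvature everywhere.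

It is known that a globally non-symmetric body $K$ of class $\mathcal{C}^2_+$ is determined up to translations and reflections by $\mathbf{GC}(X)$, for $X=\{o\}$ and for $X=\operatorname{bd}DK$. The question whether this remains true for every strictly convex $K$ comes from the paper of Averkov and Bianchi~\cite{AB}. The answer is yes.

\begin{theorem}\label{thm:main}
Let $K$ and $H$ be planar convex bodies, with $K$ strictly convex and without local symmetries, and let $X=\{o\}$ or $X=\operatorname{bd}DK$. If $\mathbf{GC}(X)$ holds, then $H$ is a translate of $K$ or of $-K$.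
\end{theorem}

The hypothesis on local symmetries cannot be weakened to ``$K$ is not centrally symmetric'': Example~\ref{ex:bumps} exhibits the switch described above.

The proof runs as follows. After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:chords} reduces both hypotheses to one identity~(E) between short chords of $K$, $-K$, $H$, $-H$. Section~\ref{sec:model} shows what (E) means for smooth bodies and which part of that computation can survive without curvature. Sections~\ref{sec:crossings} and~\ref{sec:shared} prove that (E) forces $K$ to share a boundary arc with a translate of $H$ or of $-H$. Section~\ref{sec:ends} proves that a shared arc can end only next to a local symmetry, and Theorem~\ref{thm:main} follows; the absence of local symmetries is used only in that last step. Section~\ref{sec:finite}, which is not needed for Theorem~\ref{thm:main}, determines all $H$ that satisfy $\mathbf{GC}(X)$ when $K$ is strictly convex with finitely many maximal local symmetries (Theorem~\ref{thm:finite}).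

\section{Support points, normals and midpoints}\label{sec:prelim}

\subsection*{Directions}
Let $J$ be the rotation by $+\pi/2$, and put $n(\theta)=(\cos\theta,\sin\theta)$ and $\tau(\theta)=Jn(\theta)$, so that $n'=\tau$ and $\tau'=-n$. With $a\times b=\det(a,b)$ we have
\begin{equation}\label{eq:trig}
\begin{gathered}
\langle\tau(\vartheta),n(\theta)\rangle=\sin(\theta-\vartheta),\qquad a\times\tau(\vartheta)=\langle a,n(\vartheta)\rangle,\\
n(\vartheta)=\cos(\vartheta-\theta)\,n(\theta)+\sin(\vartheta-\theta)\,\tau(\theta).
\end{gathered}
\end{equation}
Every $x\ne o$ is written as $x=|x|\,\tau(\vartheta_x)$, and $\vartheta_x$ is called the \emph{direction} of $x$. This convention suits chords: a short counterclockwise chord of a convex curve with vector $x$ cuts off an arc that contains the point with outer normal $n(\vartheta_x)$. Directions live on the circle $\mathbb{R}/2\pi\mathbb{Z}$. An interval of $\mathbb{R}$ of length less than $2\pi$ is identified with its image on the circle, and inequalities between directions refer to representatives in a specified interval. For subsets $N_1,N_2$ of such an interval, $N_1<N_2$ means that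 every element of $N_1$ is smaller than every element of $N_2$. We abbreviate ``counterclockwise'' to ``ccw''.

\subsection*{Support points}
We recall standard facts; see~\cite{Schneider}. The \emph{support function} of a convex body $C$ is $h_C(\theta)=\max_{y\in C}\langle y,n(\theta)\rangle$; it determines $C$. The set of points where the maximum is attained is the \emph{face} with outer normal $n(\theta)$. Under Minkowski addition support functions add and faces add. The body $C$ is strictly convex if and only if all its faces are points. In that case let $\gamma_C(\theta)$ be the face with normal $n(\theta)$. Then $h_C$ is $C^1$, $h_C'=\langle\gamma_C,\tau\rangle$, and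
\[
\gamma_C=h_C\,n+h_C'\,\tau
\]
is continuous and runs once around $\operatorname{bd}C$, ccw and weakly monotonically. Thus, if $\theta_1<\theta_2<\theta_1+2\pi$ and $\gamma_C(\theta_1)\ne\gamma_C(\theta_2)$, then $\gamma_C([\theta_1,\theta_2])$ is the closed ccw arc from $\gamma_C(\theta_1)$ to $\gamma_C(\theta_2)$; and the coordinates of $\gamma_C$ have variation on $[0,2\pi]$ at most the perimeter of $C$. For $P\in\operatorname{bd}C$ the \emph{normal arc} $N_C(P)=\gamma_C^{-1}(P)$ is a closed arc of directions. If $w\in\operatorname{int}C$, it lies in the open half circle $\{\theta:\langle n(\theta),P-w\rangle>0\}$, so its length is less than $\pi$. It has positive length exactly when $P$ is a corner. We write $N_C[\theta]=N_C(\gamma_C(\theta))$. An arc of a strictly convex curve is nondegenerate as soon as it has more than one point.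

\begin{lemma}\label{lem:chord}
Let $C$ be strictly convex, let $P\ne Q$ be points of $\operatorname{bd}C$, and let $\vartheta$ be the direction of $Q-P$.
\begin{enumerate}
\item[(a)] $N_C(P)\subset(\vartheta-\pi,\vartheta)$ and $N_C(Q)\subset(\vartheta,\vartheta+\pi)$.
\item[(b)] The open ccw arc from $P$ to $Q$ is $\{R\in\operatorname{bd}C:\langle R-P,n(\vartheta)\rangle>0\}$, and it contains $\gamma_C(\vartheta)$. On the open ccw arc from $Q$ to $P$ the inner product is negative.
\item[(c)] If $P=\gamma_C(\varphi_1)$ and $Q=\gamma_C(\varphi_2)$ with $\varphi_1<\varphi_2<\varphi_1+\pi$, then $\vartheta\in(\varphi_1,\varphi_2)$.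
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\theta\in N_C(P)$ the point $P$ is the only maximizer of $\langle\cdot,n(\theta)\rangle$ on $C$, so $\langle Q-P,n(\theta)\rangle<0$, which by \eqref{eq:trig} says $\sin(\theta-\vartheta)<0$. For $\theta\in N_C(Q)$ the same argument gives $\sin(\theta-\vartheta)>0$.

(b) By (a), $N_C(P)<\vartheta<N_C(Q)$ in $(\vartheta-\pi,\vartheta+\pi)$, so $\gamma_C(\vartheta)$ lies on the open ccw arc from $P$ to $Q$. It is the only maximizer of $\langle\cdot,n(\vartheta)\rangle$, so $\langle\gamma_C(\vartheta)-P,n(\vartheta)\rangle>0$. The line $PQ$ meets $\operatorname{bd}C$ only in $P$ and $Q$ and cuts it into two open arcs, one in each open half plane.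

(c) By (a), $\vartheta$ lies on the circle in $(\varphi_1,\varphi_1+\pi)\cap(\varphi_2-\pi,\varphi_2)=(\varphi_1,\varphi_2)$.
\end{proof}

\begin{lemma}\label{lem:shared}
Let $A,B$ be strictly convex and let $\Gamma\subset\operatorname{bd}A\cap\operatorname{bd}B$ be a nondegenerate arc. Then $N_A(R)=N_B(R)$ for every $R$ in the relative interior of $\Gamma$. Consequently $\gamma_A(\theta)=\gamma_B(\theta)$ whenever $\gamma_A(\theta)$ lies in the relative interior of $\Gamma$.
\end{lemma}

\begin{proof}
Shrink $\Gamma$ to a closed arc with two distinct endpoints that still has $R$ in its relative interior. By Lemma~\ref{lem:chord}(b), the convex hull of $\Gamma$ is the part of $A$, and also the part of $B$, on one side of the line through the endpoints, and $R$ is not on that line. So $A$ and $B$ coincide near $R$. A line that supports a convex body locally at $R$ supports it globally, because a segment from $R$ to a point of the body beyond the line would have points beyond the line arbitrarily near $R$. Hence $N_A(R)=N_B(R)$. If $R=\gamma_A(\theta)$, then $\theta\in N_B(R)$, that is, $\gamma_B(\theta)=R$.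
\end{proof}

\subsection*{The midpoint curve}
Throughout, $\bar C=-C$. Let $C$ be strictly convex and $D=DC=C+\bar C$. Since faces add, $D$ is strictly convex and $\gamma_D=\gamma_C+\gamma_{\bar C}$, where $\gamma_{\bar C}(\theta)=-\gamma_C(\theta+\pi)$. The number $h_D(\theta)=h_C(\theta)+h_C(\theta+\pi)$ is the width of $C$ in direction $n(\theta)$. Let
\[
m_C(\theta)=\tfrac12\bigl(\gamma_C(\theta)+\gamma_C(\theta+\pi)\bigr)
\]
be the midpoint of the two points of $\operatorname{bd}C$ with normals $\pm n(\theta)$. It is continuous and $\pi$-periodic, and
\begin{equation}\label{eq:split}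
\gamma_C=\tfrac12\gamma_D+m_C,\qquad\gamma_{\bar C}=\tfrac12\gamma_D-m_C .
\end{equation}
So among bodies with a given difference body, $C$ is described by $m_C$, and $C$ is centrally symmetric if and only if $m_C$ is constant.

\begin{lemma}\label{lem:sum}
If $P\in C$, $P'\in\bar C$ and $P+P'=\gamma_D(\theta)$, then $P=\gamma_C(\theta)$ and $P'=\gamma_{\bar C}(\theta)$. Hence $N_D[\theta]=N_C[\theta]\cap N_{\bar C}[\theta]$, and $\gamma_D(\varphi)=\gamma_D(\theta)$ implies $m_C(\varphi)=m_C(\theta)$.
\end{lemma}

\begin{proof}
We have $\langle P,n(\theta)\rangle+\langle P',n(\theta)\rangle=h_D(\theta)=h_C(\theta)+h_{\bar C}(\theta)$, so both points are maximizers. For the second sentence take $P=\gamma_C(\varphi)$ and $P'=\gamma_{\bar C}(\varphi)$ with $\varphi\in N_D[\theta]$.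
\end{proof}

An interval of directions is called \emph{essential} if $\gamma_D$ is not constant on it. By Lemma~\ref{lem:sum}, an interval is essential as soon as one of $\gamma_C$, $\gamma_{\bar C}$, $m_C$ is not constant on it, for some $C$ with $DC=D$. On an inessential interval all these functions are constant, and statements such as ``$m_C$ is constant'' carry no information.

\begin{lemma}\label{lem:locsym}
A strictly convex body $K$ is locally symmetric if and only if $m_K$ is constant on some essential interval.
\end{lemma}

\begin{proof}
Let $m_K=\mu$ on an essential interval. It contains an essential closed interval $I$ of length less than $\pi$, since a function that is constant on all short subintervals is constant. By \eqref{eq:split}, $\gamma_K=\frac12\gamma_D+\mu$ is not constant on $I$, so $A^+=\gamma_K(I)$ and $A^-=\gamma_K(I+\pi)=2\mu-A^+$ are nondegenerate arcs. Conversely, if $A^-=c-A^+$ is a local symmetry, then $A^+\subset\operatorname{bd}K\cap\operatorname{bd}(c-K)$. The directions $\theta$ with $\gamma_K(\theta)$ in the relative interior of $A^+$ contain an interval on which $\gamma_K$ is not constant, and there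 Lemma~\ref{lem:shared} gives $\gamma_K(\theta)=c-\gamma_K(\theta+\pi)$, that is, $m_K=c/2$.
\end{proof}

\begin{example}\label{ex:reuleaux}
Let $K$ be the Reuleaux triangle, the intersection of the unit disks centered at the vertices $v_1,v_2,v_3$ of an equilateral triangle of side $1$. The circle of directions consists of six intervals of length $\pi/3$. On three of them $\gamma_K(\theta)=v_i$ and $\gamma_K(\theta+\pi)=v_i-n(\theta)$; on the other three $\gamma_K(\theta)=v_i+n(\theta)$ and $\gamma_K(\theta+\pi)=v_i$. So $\gamma_D=n$, and $m_K=v_i\mp\frac12n$ is constant on no interval. Thus $K$ has no local symmetry and Theorem~\ref{thm:main} applies to it, although every direction is normal to $K$ or to $\bar K$ at a corner.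
\end{example}

\section{Chords and the covariogram}\label{sec:chords}

\subsection*{The two chords with a given vector}
Let $C$ be strictly convex, $D=DC$, and $x=r\tau(\vartheta)$ with $r>0$. A \emph{chord with vector $x$} is a pair $(P,P+x)$ of points of $\operatorname{bd}C$. Call $\langle\cdot,n(\vartheta)\rangle$ the \emph{height}, and let $\ell(s)$ be the length of the section of $C$ at height $s$. On the interval $[-h_C(\vartheta+\pi),h_C(\vartheta)]$ the function $\ell$ is continuous and concave, being the difference of a concave and a convex function that describe the two sides of $C$. It is strictly concave and vanishes at both ends, because $\operatorname{bd}C$ contains no segment. Its maximum is the distance from $o$ to $\operatorname{bd}D$ in direction $\tau(\vartheta)$. A chord with vector $x$ is a whole section with $\ell(s)=r$. Hence there is exactly one chord if $x\in\operatorname{bd}D$, none if $x\notin D$, and there are exactly two if $x\in\operatorname{int}D\setminus\{o\}$: the \emph{upper} chord at height $s^+$ and the \emph{lower} chord at height $s^-<s^+$. This count needs strict convexity: a square has infinitely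 many chords whose vector is one of its sides.

For $x\in\operatorname{int}D\setminus\{o\}$ let $p_C(x)$ be the starting point of the upper chord, let $q^+_C(x)=p_C(x)+x$ and $q^-_C(x)$ be the endpoints of the upper and of the lower chord, and let $\operatorname{arc}_C(x)$ be the closed ccw arc of $\operatorname{bd}C$ from $p_C(x)$ to $q_C^+(x)$; see Figure~\ref{fig:par}. Put
\[
Y_C(x)=q_C^+(x)-q_C^-(x).
\]
The reflection in $o$ turns the lower chord of $C$ into the upper chord of $\bar C$, with starting point $p_{\bar C}(x)=-q_C^-(x)$. Therefore
\begin{equation}\label{eq:Y}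
Y_C(x)=p_C(x)+p_{\bar C}(x)+x .
\end{equation}
Replacing $x$ by $-x$ reverses both chords and reverses heights, so $q_C^+(-x)=q_C^-(x)-x$ and $q_C^-(-x)=p_C(x)$; hence $Y_C(-x)=-Y_C(x)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}[cm={1,0,0.35,0.85,(0,0)}]
\draw (0,0) circle (2);
\draw[very thick] (60:2) arc (60:120:2);
\draw[->] (60:2) -- node[below]{$x$} (120:2);
\draw[->] (-60:2) -- node[above]{$x$} (-120:2);
\draw[->,dashed] (-120:2) -- node[right]{$Y_C(x)$} (120:2);
\draw[->,dashed] (-60:2) -- (60:2);
\node[above right] at (60:2) {$p_C(x)$};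
\node[above left] at (120:2) {$q^+_C(x)$};
\node[below left] at (-120:2) {$q^-_C(x)$};
\node[below right] at (-60:2) {$q^-_C(x)-x$};
\end{scope}
\draw[->] (3.3,-0.5) -- (3.3,0.5) node[right]{$n(\vartheta_x)$};
\end{tikzpicture}
\caption{The two chords of a strictly convex body $C$ with vector $x$ span an inscribed parallelogram, whose other side vector is $Y_C(x)$. The thick arc above the upper chord is $\operatorname{arc}_C(x)$.}
\label{fig:par}
\end{figure}

\begin{lemma}\label{lem:gradient}
The function $g_C$ is Lipschitz, and for $x\in\operatorname{int}D\setminus\{o\}$ and every unit vector $v$,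
\[
\frac{d}{dt}\,g_C(x+tv)\Big|_{t=0}=\langle-JY_C(x),v\rangle .
\]
\end{lemma}

\begin{proof}
Slice by the lines $\{\langle\cdot,Jv\rangle=\sigma\}$ parallel to $v$, with coordinate $\langle\cdot,v\rangle$ on each line. If such a line meets $C$ in $[\alpha,\beta]$ and $C+x$ in $[\alpha',\beta']$, it meets $C\cap(C+x+tv)$ in a set of length
\[
L_\sigma(t)=\bigl(\min(\beta,\beta'+t)-\max(\alpha,\alpha'+t)\bigr)^+,
\]
which is $1$-Lipschitz in $t$. Since $g_C(x+tv)=\int L_\sigma(t)\,d\sigma$ over an interval of length at most $\operatorname{diam}C$, the function $g_C$ is Lipschitz.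

Now let $x\in\operatorname{int}D\setminus\{o\}$ and $q^\pm=q_C^\pm(x)$. A point lies in $\operatorname{bd}C\cap\operatorname{bd}(C+x)$ if and only if it is the endpoint of a chord with vector $x$, so this set is $\{q^+,q^-\}$. Excluding the finitely many lines that pass through $q^\pm$ or support $C$ or $C+x$, the numbers $\alpha<\beta$ and $\alpha'<\beta'$ are all different. In each of their possible orders (one interval inside the other, partial overlap, disjoint intervals),
\[
L_\sigma'(0)=1[\beta'\in(\alpha,\beta)]-1[\alpha'\in(\alpha,\beta)].
\]
By dominated convergence the derivative of $g_C(x+tv)$ at $t=0$ is the integral of this expression over $\sigma$. Let $\Gamma=\operatorname{bd}(C+x)\cap\operatorname{int}C$. The two points of $\operatorname{bd}(C+x)$ where $\sigma$ is extreme divide it into a front arc, formed by the points $\beta'$, on which $\sigma$ strictly increases in the ccw direction, and a back arc, formed by the points $\alpha'$, on which it strictly decreases. We show that $\Gamma$ is the open ccw arc of $\operatorname{bd}(C+x)$ from $q^-$ to $q^+$. Then $\Gamma$ splits into at most three subarcs, each in the front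 or in the back arc, and each contributes to the integral the increment of $\sigma$ along it. The sum is $\langle q^+-q^-,Jv\rangle=\langle-JY_C(x),v\rangle$.

To identify $\Gamma$, let $n(\vartheta_x)$ point up; then $x$ points to the left. Translation by $x$ moves the right endpoint of the section of $C$ at height $s$ into $\operatorname{int}C$ if $\ell(s)>|x|$, that is, if $s^-<s<s^+$; to $q^\pm$ if $s=s^\pm$; and out of $C$ otherwise. It moves every left endpoint out of $C$. The right side of $\operatorname{bd}C$ is traversed upward in the ccw direction, which proves the claim.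
\end{proof}

The parallelogram of Figure~\ref{fig:par} can be read from either pair of sides. This links the behavior of $g_C$ near $o$ to its behavior near $\operatorname{bd}D$.

\begin{lemma}\label{lem:par}
For $y\in\operatorname{int}D\setminus\{o\}$ we have $Y_C(y)\in\operatorname{int}D\setminus\{o\}$ and $Y_C(Y_C(y))=-y$.
\end{lemma}

\begin{proof}
Let $z=Y_C(y)$ and $q^\pm=q_C^\pm(y)$. Heights for the vector $y$ are measured in direction $J^{-1}y$, and $q^+$ is higher than $q^-$, so $\langle z,J^{-1}y\rangle>0$; in particular $z\ne o$. The pairs $(q^-,q^+)$ and $(q^--y,q^+-y)$ are two distinct chords with vector $z$, so $z\in\operatorname{int}D$. Since $\langle-y,J^{-1}z\rangle=\langle J^{-1}y,z\rangle>0$, the second chord is the upper one for $z$. Thus $Y_C(z)=(q^+-y)-q^+=-y$.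
\end{proof}

\subsection*{Short chords}
We shall often meet a short chord and need to know that it is the upper one. The following constants depend only on $D$, so they serve all strictly convex bodies with difference body $D$ at once. Let $\omega=\min h_D$, $\Omega=\max h_D$, $M=\Omega/\omega$, and fix $r_0>0$ with $(M+2)r_0<\omega/4$. Since $h_D\ge\omega$, the body $D$ contains the disk of radius $\omega$ about $o$, so $\max\ell\ge\omega$ in every direction.

\begin{lemma}\label{lem:short}
Let $C$ be strictly convex with $DC=D$, let $0<|x|<r_0$ and $\vartheta=\vartheta_x$.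
\begin{enumerate}
\item[(a)] $s^+\ge h_C(\vartheta)-M|x|$ and $s^-\le-h_C(\vartheta+\pi)+M|x|$. All points of $\operatorname{arc}_C(x)$ have height at least $h_C(\vartheta)-M|x|$.
\item[(b)] A chord $(P,P+x)$ with $\langle P,n(\vartheta)\rangle>h_C(\vartheta)-\omega/2$ is the upper chord.
\item[(c)] A chord $(P,P+x)$ such that the ccw arc from $P$ to $P+x$ has diameter less than $\omega/2$ is the upper chord.
\item[(d)] The map $p_C$ is continuous on $\{0<|x|<r_0\}$.
\item[(e)] The set $T_C(x)$ of all $\theta\in(\vartheta-\pi,\vartheta+\pi)$ with $\gamma_C(\theta)\in\operatorname{arc}_C(x)$ is a closed interval containing $\vartheta$; it represents all normals at points of $\operatorname{arc}_C(x)$, and $\gamma_C(T_C(x))=\operatorname{arc}_C(x)$.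
\item[(f)] If $x_j\to o$ and $\vartheta_{x_j}\to\vartheta_\infty$, then $\operatorname{arc}_C(x_j)\to\gamma_C(\vartheta_\infty)$ uniformly, and every open set of directions that contains $N_C[\vartheta_\infty]$ contains $T_C(x_j)$ for large $j$. Moreover $\operatorname{diam}\operatorname{arc}_C(x)\to0$ as $x\to o$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\ell$ attain its maximum at $s^*$, and let $t=h_C(\vartheta)$. For $s^*\le s\le t$ concavity gives $\ell(s)\ge\ell(s^*)(t-s)/(t-s^*)\ge\omega(t-s)/\Omega$. With $s=s^+$ this reads $t-s^+\le M|x|$. The bound for $s^-$ is the same bound for $-x$. Points of $\operatorname{arc}_C(x)$ have height at least $s^+$ by Lemma~\ref{lem:chord}(b).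

(b) By (a), $s^-\le h_C(\vartheta)-h_D(\vartheta)+M|x|<h_C(\vartheta)-\omega/2$.

(c) The arc contains $\gamma_C(\vartheta)$, of height $h_C(\vartheta)$, by Lemma~\ref{lem:chord}(b); apply (b).

(d) If $x_j\to x$, every limit point $P$ of $p_C(x_j)$ starts a chord with vector $x$ of height at least $h_C(\vartheta)-M|x|$, by (a). By (b), $P=p_C(x)$.

(e) By Lemma~\ref{lem:chord}(a) and the monotonicity of $\gamma_C$, the set is the interval from $\min N_C(p_C(x))\in(\vartheta-\pi,\vartheta)$ to $\max N_C(q_C^+(x))\in(\vartheta,\vartheta+\pi)$.

(f) By (a), every limit $R$ of points $R_j\in\operatorname{arc}_C(x_j)$ satisfies $\langle R,n(\vartheta_\infty)\rangle\ge h_C(\vartheta_\infty)$, so $R=\gamma_C(\vartheta_\infty)$. If $\varphi_j\in T_C(x_j)$ and $\varphi$ is a limit point on the circle, then $\gamma_C(\varphi)=\gamma_C(\vartheta_\infty)$, so $\varphi\in N_C[\vartheta_\infty]$. The last statement follows by passing to subsequences along which $\vartheta_{x_j}$ converges.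
\end{proof}

\subsection*{Reduction to an identity between short chords}
Let $K$ be strictly convex and $D=DK$. We say that a convex body $H$ satisfies \emph{condition}~(E) if $H$ is strictly convex, $DH=D$, and
\[
p_K(x)+p_{\bar K}(x)=p_H(x)+p_{\bar H}(x)\quad\text{for all sufficiently short $x\ne o$.}\tag{E}
\]
By \eqref{eq:Y}, the identity says that $Y_K=Y_H$ on a punctured neighborhood of $o$.

\begin{proposition}\label{prop:reduction}
Let $K$ be strictly convex and let $H$ be a convex body.
\begin{enumerate}
\item[(a)] $\mathbf{GC}(\operatorname{bd}DK)$ holds if and only if $H$ satisfies \textup{(E)}.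
\item[(b)] $\mathbf{GC}(\{o\})$ holds if and only if $H$ satisfies \textup{(E)} and $\operatorname{area}H=\operatorname{area}K$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: each condition $\mathbf{GC}(X)$ implies that $DH=D$ and that $H$ is strictly convex.} Let $X=\{o\}$. For every convex body $C$, slicing parallel to $\tau(\vartheta)$ gives $g_C(r\tau(\vartheta))=\int(\ell(s)-r)^+\,ds$, so
\[
\frac{g_C(o)-g_C(r\tau(\vartheta))}{r}=\int\min\bigl(\ell(s)/r,1\bigr)\,ds .
\]
As $r\downarrow0$ this tends to the length of $\{\ell>0\}$, which is the width $h_{DC}(\vartheta)$. So $h_{DH}=h_D$. Let $X=\operatorname{bd}D$. Near each point of $\operatorname{bd}D$ there are points with $g_H=g_K>0$, which lie in $\operatorname{int}DH$, and points with $g_H=g_K=0$, which do not. So $\operatorname{bd}D\subset\operatorname{bd}DH$, and the two curves are equal because each ray from $o$ meets each of them once. In both cases the faces of $H$ are summands of faces of the strictly convex body $D=H+\bar H$, hence points.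

From now on let $H$ be strictly convex with $DH=D$. For $0<\delta<\omega$ let $D_\delta=\{z\in\operatorname{int}D:\operatorname{dist}(z,\operatorname{bd}D)<\delta\}$; it does not contain $o$.

\emph{Step 2: $Y_K=Y_H$ on a punctured neighborhood of $o$ if and only if $Y_K=Y_H$ on some $D_\delta$.} If $Y_K(y)=Y_H(y)$, then Lemma~\ref{lem:par} gives $Y_H(Y_K(y))=Y_H(Y_H(y))=-y=Y_K(Y_K(y))$, so the equality passes from $y$ to $Y_K(y)$. Every $x\in\operatorname{int}D\setminus\{o\}$ has the form $Y_K(y)$ with $y=-Y_K(x)$, since $Y_K$ is odd. It remains to see that $y$ is close to $\operatorname{bd}D$ when $x$ is short, and short when $x$ is close to $\operatorname{bd}D$. For $0<|x|<r_0$, Lemma~\ref{lem:short}(a) gives $\langle Y_K(x),n(\vartheta_x)\rangle=s^+-s^-\ge h_D(\vartheta_x)-2M|x|$. So $Y_K(x)+2M|x|\,n(\vartheta_x)\notin\operatorname{int}D$ while $Y_K(x)\in\operatorname{int}D$, and $\pm Y_K(x)$ is within $2M|x|$ of $\operatorname{bd}D=-\operatorname{bd}D$. If $x_j\in\operatorname{int}D$ tends to a point of $\operatorname{bd}D$, both chords with vector $x_j$ converge to the only chord with the limit vector, so $Y_K(x_j)\to o$; by compactness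 of $\operatorname{bd}D$ this is uniform.

\emph{Step 3: differentiation and integration.} If $\mathbf{GC}(\{o\})$ holds, Lemma~\ref{lem:gradient} gives $Y_K=Y_H$ near $o$, and the areas $g_K(o)$ and $g_H(o)$ agree. If $\mathbf{GC}(\operatorname{bd}D)$ holds, then $g_K=g_H$ on some $D_\delta$ by compactness of $\operatorname{bd}D$, so $Y_K=Y_H$ there, and (E) follows from Step~2. Conversely, assume (E). The continuous function $g_K-g_H$ has zero directional derivatives on a punctured disk about $o$ and on some $D_\delta$. It is constant along each radius of the disk, with value $\operatorname{area}K-\operatorname{area}H$. It is constant along the segment from $z\in D_\delta$ to a nearest point of $\operatorname{bd}D$, which stays in $D_\delta$ up to its endpoint, with value $0$; and outside $\operatorname{int}D$ both functions vanish.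
\end{proof}

\subsection*{Standing assumptions}
In Sections~\ref{sec:model}, \ref{sec:shared} and~\ref{sec:ends}, $K$ is strictly convex, $D=DK$, and $H$ satisfies~(E). We decrease $r_0$ so that the identity in (E) holds for $0<|x|<r_0$. These assumptions are preserved when $K$ is exchanged with $\bar K$, when $H$ is exchanged with $\bar H$, and when $H$ is replaced by $H+v$ (so that $\bar H$ becomes $\bar H-v$). By \eqref{eq:split},
\begin{equation}\label{eq:zeta}
\begin{aligned}
\zeta_+&:=m_K-m_H=\gamma_K-\gamma_H=-(\gamma_{\bar K}-\gamma_{\bar H}),\\
\zeta_-&:=m_K+m_H=\gamma_K-\gamma_{\bar H}=\gamma_H-\gamma_{\bar K}.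
\end{aligned}
\end{equation}
These functions are continuous and $\pi$-periodic, and exchanging $H$ with $\bar H$ exchanges them. The body $H$ is a translate of $K$ if and only if $\zeta_+$ is constant, and a translate of $-K$ if and only if $\zeta_-$ is constant.

\section{The smooth model}\label{sec:model}

This section is not used in the proofs; it shows what (E) says when curvature is available. Suppose that $K$ and $H$ are both of class $\mathcal{C}^2_+$. Then for $C\in\{K,\bar K,H,\bar H\}$ the function $h_C$ is $C^2$, and $\gamma_C'=r_C\,\tau$, where $r_C=h_C+h_C''>0$ is the radius of curvature. Near $\gamma_C(\vartheta)$ the boundary has height $h_C(\vartheta)-\xi^2/(2r_C)+o(\xi^2)$ at tangential distance $\xi$. A section at depth $d$ below the top has ends at $|\xi|=\sqrt{2r_Cd}\,(1+o(1))$, so the upper chord with vector $x=t\tau(\vartheta)$ has height $h_C(\vartheta)-t^2/(8r_C)+o(t^2)$. The $n(\vartheta)$-component of (E), and the equality $h_K+h_{\bar K}=h_D=h_H+h_{\bar H}$, give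
\[
\frac1{r_K}+\frac1{r_{\bar K}}=\frac1{r_H}+\frac1{r_{\bar H}},\qquad r_K+r_{\bar K}=r_H+r_{\bar H}.
\]
The pairs have the same sum and the same product, so $\{r_K,r_{\bar K}\}=\{r_H,r_{\bar H}\}$ in every direction. On an interval where $r_K\ne r_{\bar K}$, the closed sets $\{r_H=r_K\}$ and $\{r_{\bar H}=r_K\}$ are disjoint and cover the interval, so one of them is the whole interval, and $\zeta_+'=(r_K-r_H)\tau$ or $\zeta_-'=(r_K-r_{\bar H})\tau$ vanishes there. On an interval where $r_K=r_{\bar K}$ both vanish. So $K$ shares arcs with translates of $H$ or $\bar H$. Curvature alone does not exclude a switch between the two alternatives at a single direction where $r_K=r_{\bar K}$; this needs a further argument, given in Section~\ref{sec:ends}.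

For a strictly convex body the radii are not available (in Example~\ref{ex:reuleaux} one of $r_K,r_{\bar K}$ is zero in almost every direction), and we need a substitute at positive chord length. Consider the simplest case, in which the four boundaries near direction $\vartheta$ are circular arcs of radii $r_C$. Since $r\,n(\vartheta+\beta)-r\,n(\vartheta-\beta)=2r\sin\beta\;\tau(\vartheta)$, the normal of $C$ at the starting point $p_C(x)$ of the chord with vector $x=t\tau(\vartheta)$ is
\[
N_C=\vartheta-\arcsin\frac{t}{2r_C},
\]
an increasing function of $r_C$. So the normals $N_C$ are ordered like the radii, and the algebra above takes the following form. If $r_K\ne r_H$, then $r_K=r_{\bar H}\ne r_H=r_{\bar K}$, so the pair $(N_K,N_{\bar K})$ is ordered \emph{oppositely} to $(N_H,N_{\bar H})$. If $r_K\ne r_{\bar H}$, then $r_K=r_H\ne r_{\bar H}=r_{\bar K}$, so the two pairs are ordered in the \emph{same} way. The two conclusions exclude each other. They make sense for normal arcs of arbitrary strictly convex bodies, and Section~\ref{sec:shared} proves them in that generality. The hypothesis $r_K\ne r_H$ is replaced by the following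 one: when $H$ is translated so that its upper chord with vector $x$ coincides with that of $K$, the two bodies have no common boundary point with a common support line. The next section studies such pairs.

\section{Crossing points and common support lines}\label{sec:crossings}

Let $A,B$ be the unit disks with centers $(a,0)$ and $(-a,0)$, $0<a<1$. Then $h_A-h_B=2a\cos\theta$ has the two zeros $\pm\pi/2$, which are the normals of the common support lines, and the circles cross in two points. At the upper point $(0,\sqrt{1-a^2})$ the normal of $B$ is less than $\pi/2$, the normal of $A$ is greater than $\pi/2$, and $h_A-h_B$ changes from $+$ to $-$ at $\pi/2$. This picture is general.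

\begin{lemma}\label{lem:cross}
Let $A,B$ be strictly convex bodies with $\gamma_A(\theta)\ne\gamma_B(\theta)$ for all $\theta$, and fix $w\in\operatorname{int}A\cap\operatorname{int}B$. Let $Z$ be the zero set of $f=h_A-h_B$ on the circle. Then $Z$ is finite, and there is a bijection $P\mapsto z(P)$ from $\operatorname{bd}A\cap\operatorname{bd}B$ onto $Z$ with the following properties.
\begin{enumerate}
\item[(a)] In the half circle $\Theta_P=\{\theta:\langle n(\theta),P-w\rangle>0\}$ the disjoint arcs $N_A(P)$ and $N_B(P)$ are strictly separated by $z(P)$, which is the only zero of $f$ in the gap between them. At $z(P)$ the function $f$ changes from $-$ to $+$ if $N_A(P)<N_B(P)$ in $\Theta_P$, and from $+$ to $-$ otherwise.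
\item[(b)] If $P\ne Q$ are common boundary points and $\vartheta$ is the direction of $Q-P$, then $z(P)\in(\vartheta-\pi,\vartheta)$ and $z(Q)\in(\vartheta,\vartheta+\pi)$. Moreover $N_A(P)$, $z(P)$, $N_B(P)$ lie in $(\vartheta-\pi,\vartheta)$ in the same order as in $\Theta_P$.
\item[(c)] The bijection preserves the ccw cyclic order, which is the same on $\operatorname{bd}A$ and on $\operatorname{bd}B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\gamma_A-\gamma_B=fn+f'\tau$ never vanishes, $f'\ne0$ at each zero of $f$. So zeros are isolated and $Z$ is finite. The arcs $N_A(P)$ and $N_B(P)$ are disjoint by hypothesis.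

(a) Let $\vartheta$ be the direction of $w-P$; by \eqref{eq:trig}, $\Theta_P=(\vartheta-\pi,\vartheta)$. To compare $h_A$ and $h_B$ we record where the support lines meet the line $Pw$. The support line of $A$ with normal $n(\theta)$, $\theta\in\Theta_P$, meets it at $P-u_A(\theta)\tau(\vartheta)$, where
\[
u_A(\theta)=\frac{h_A(\theta)-\langle P,n(\theta)\rangle}{\sin(\vartheta-\theta)} .
\]
Then $u_A\ge0$, with equality exactly on $N_A(P)$. The numerator is $\langle\gamma_A-P,n\rangle$ and has derivative $\langle\gamma_A-P,\tau\rangle$, so by \eqref{eq:trig}
\[
u_A'(\theta)=\frac{\langle\gamma_A(\theta)-P,\ \sin(\vartheta-\theta)\tau(\theta)+\cos(\vartheta-\theta)n(\theta)\rangle}{\sin^2(\vartheta-\theta)}=\frac{\langle\gamma_A(\theta)-P,n(\vartheta)\rangle}{\sin^2(\vartheta-\theta)} .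
\]
Let $P_2$ be the second point of $\operatorname{bd}A$ on the line $Pw$. The direction of $P_2-P$ is $\vartheta$, so $N_A(P_2)\subset(\vartheta,\vartheta+\pi)$ by Lemma~\ref{lem:chord}(a). For $\max N_A(P)<\theta<\vartheta$ the point $\gamma_A(\theta)$ is on the open ccw arc from $P$ to $P_2$, so $u_A'>0$ by Lemma~\ref{lem:chord}(b). For $\vartheta-\pi<\theta<\min N_A(P)$ it is on the open ccw arc from $P_2$ to $P$, so $u_A'<0$. The same holds for $u_B$. If $N_A(P)<N_B(P)$, then on $[\max N_A(P),\min N_B(P)]$ the function $u_A$ increases strictly from $0$ and $u_B$ decreases strictly to $0$. So $u_A-u_B=f/\sin(\vartheta-\theta)$ increases strictly from a negative to a positive value, and $f$ has exactly one zero $z(P)$ in the gap, where it changes from $-$ to $+$. In the other case exchange $A$ and $B$, which replaces $f$ by $-f$.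

(b) By Lemma~\ref{lem:chord}(a), $N_A(P)$ and $N_B(P)$ lie in $\Theta_P\cap(\vartheta-\pi,\vartheta)$. A nonempty intersection of two open half circles is an arc, so it contains the gap, and the orders of the two half circles agree on it. For $Q$ apply this to the reversed chord, of direction $\vartheta+\pi$. As the two intervals in (b) are disjoint on the circle, $P\mapsto z(P)$ is injective.

\emph{Surjectivity.} Let $f(z)=0$. Then $\gamma_A(z)-\gamma_B(z)=f'(z)\tau(z)$, and after exchanging $A$ and $B$ if necessary $f'(z)>0$. Both points lie on the common support line $L$ with normal $n(z)$, and $A\cap L=\{\gamma_A(z)\}$, $B\cap L=\{\gamma_B(z)\}$. So on the ray from $w$ through $\gamma_B(z)$ the boundary of $B$ is farther from $w$ than the boundary of $A$, and on the ray through $\gamma_A(z)$ it is nearer. By continuity some ray strictly between them contains a common boundary point $P$, with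
\[
P-w=s\,(\gamma_A(z)-w)+t\,(\gamma_B(z)-w),\qquad s,t>0 .
\]
Both vectors on the right have positive inner product with $n(z)$, so $z\in\Theta_P$. By \eqref{eq:trig}, $(\gamma_B(z)-w)\times(\gamma_A(z)-w)=f'(z)\langle\gamma_B(z)-w,n(z)\rangle>0$. Hence
\[
(P-w)\times(\gamma_A(z)-P)=(P-w)\times(\gamma_A(z)-w)>0,\qquad (P-w)\times(P-\gamma_B(z))=(\gamma_B(z)-w)\times(P-w)>0 .
\]
By \eqref{eq:trig} again, the directions $\vartheta'$ of $\gamma_A(z)-P$ and $\vartheta''$ of $P-\gamma_B(z)$ belong to $\Theta_P$. Lemma~\ref{lem:chord}(a) for the chord of $A$ from $P$ to $\gamma_A(z)$ gives $N_A(P)\subset(\vartheta'-\pi,\vartheta')$ and $z\in(\vartheta',\vartheta'+\pi)$, so $N_A(P)<\vartheta'<z$ in $\Theta_P$. For the chord of $B$ from $\gamma_B(z)$ to $P$ it gives $z\in(\vartheta''-\pi,\vartheta'')$ and $N_B(P)\subset(\vartheta'',\vartheta''+\pi)$, so $z<\vartheta''<N_B(P)$. Thus $z$ is a zero in the gap, and $z=z(P)$.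

(c) The ccw order on both boundaries is the order of polar angles about $w$. Let $P_1,P_2,P_3$ be distinct common points in ccw order. They form a positively oriented triangle, whose edge directions can be chosen as $\vartheta_{12}<\vartheta_{23}<\vartheta_{31}<\vartheta_{12}+2\pi$ with consecutive differences in $(0,\pi)$. By (b), $z(P_2)\in(\vartheta_{12},\vartheta_{12}+\pi)\cap(\vartheta_{23}-\pi,\vartheta_{23})=(\vartheta_{12},\vartheta_{23})$. Cyclic permutation of the indices gives $z(P_3)\in(\vartheta_{23},\vartheta_{31})$ and $z(P_1)\in(\vartheta_{31},\vartheta_{12}+2\pi)$. So $z(P_1),z(P_2),z(P_3)$ are in ccw order.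
\end{proof}

We write $z\mapsto P_z$ for the inverse bijection and lift $Z$ to a $2\pi$-periodic subset of $\mathbb{R}$. Part (c), applied to triples, will be used in this form: if $y\le z_0<\dots<z_m\le y'<y+2\pi$ are zeros with $m\ge0$ and $y<y'$, then $P_{z_0},\dots,P_{z_m}$ are distinct and lie in this order on the closed ccw arc from $P_y$ to $P_{y'}$, both on $\operatorname{bd}A$ and on $\operatorname{bd}B$.

\section{Existence of a shared arc}\label{sec:shared}

\begin{proposition}\label{prop:exist}
Under the standing assumptions, every essential open interval $V$ contains an essential open interval on which $\zeta_+$ or $\zeta_-$ is constant.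
\end{proposition}

The proof has three parts: the choice of a direction $\vartheta_0\in V$ near which short chords can be controlled, a dichotomy for short chords with direction near $\vartheta_0$, and a topological argument that turns the dichotomy into an arc.

\subsection*{A good direction}
We shall cut short chords into subchords and add them up, so we need to know that the subchords point nearly the same way. This fails at a corner: a short chord that cuts off a corner has subchords along both sides of it. Given $\vartheta_0$, call a body $C\in\{K,\bar K,H,\bar H\}$, and its translates, \emph{regular} if $N_C[\vartheta_0]=\{\vartheta_0\}$. One cannot ask all four bodies to be regular (Example~\ref{ex:reuleaux}). Call $\vartheta_0$ \emph{good} if at most one of them is not regular.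

\begin{lemma}\label{lem:good}
Either the conclusion of Proposition~\ref{prop:exist} holds, or $V$ contains a good direction.
\end{lemma}

\begin{proof}
The set $\gamma_D(V)$ is connected and has more than one point, so it is uncountable. A strictly convex body has only countably many corners, since their normal arcs are disjoint and have positive length. So $N_D[\vartheta_0]=\{\vartheta_0\}$ for uncountably many $\vartheta_0\in V$, and we can choose such a $\vartheta_0$ that is not an endpoint of the normal arc of a corner of any of the four bodies. If $C$ is not regular, $\gamma_C$ is then constant in a neighborhood of $\vartheta_0$, while every interval around $\vartheta_0$ is essential. Suppose two bodies are not regular. They are not $K,\bar K$ or $H,\bar H$, by Lemma~\ref{lem:sum}. If they are $K,H$ or $\bar K,\bar H$, then $\zeta_+$ is constant near $\vartheta_0$ by \eqref{eq:zeta}; if they are $K,\bar H$ or $\bar K,H$, then $\zeta_-$ is. In these cases the conclusion of the proposition holds.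
\end{proof}

Fix a good $\vartheta_0\in V$. Let $\tau_0=\tau(\vartheta_0)$ and $U_\delta=\{x:0<|x|<\delta,\ |\vartheta_x-\vartheta_0|<\delta\}$, and fix $0<\delta_0<\min(\pi/3,r_0)$ with $(\vartheta_0-\delta_0,\vartheta_0+\delta_0)\subset V$. Then
\begin{equation}\label{eq:cone}
\langle v,\tau_0\rangle\ge\tfrac12|v|>0\qquad(v\in U_{\delta_0}).
\end{equation}

\begin{lemma}\label{lem:sub}
For each $\delta\in(0,\delta_0]$ there is $\kappa(\delta)\in(0,\delta)$ such that the following holds for every translate $C$ of one of the four bodies, every $x\in U_{\kappa(\delta)}$ and all points $P\ne Q$ of $\operatorname{arc}_C(x)$ with $P$ before $Q$.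
\begin{enumerate}
\item[(a)] $P=p_C(Q-P)$.
\item[(b)] If $C$ is regular, all normals at points of $\operatorname{arc}_C(x)$ lie in $(\vartheta_0-\delta,\vartheta_0+\delta)$, and $Q-P\in U_\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
The statements are invariant under translation. By Lemma~\ref{lem:short}(f), applied to sequences $x_j\in U_{1/j}$, there is $\kappa(\delta)$ such that for $x\in U_{\kappa(\delta)}$ all four arcs have diameter less than $\min(\delta,\omega/2)$, and $T_C(x)$ lies in the arc $(\vartheta_0-\delta,\vartheta_0+\delta)$ of the circle if $C$ is regular. Then (a) follows from Lemma~\ref{lem:short}(c). Since $(\vartheta_0-\delta,\vartheta_0+\delta)\subset(\vartheta_x-\pi,\vartheta_x+\pi)$, the inclusion of $T_C(x)$ also holds in $\mathbb{R}$. Choose $\varphi_1,\varphi_2\in T_C(x)$ with $\gamma_C(\varphi_1)=P$ and $\gamma_C(\varphi_2)=Q$. By monotonicity $\varphi_1<\varphi_2$, and $\varphi_2-\varphi_1<2\delta<\pi$, so Lemma~\ref{lem:chord}(c) puts the direction of $Q-P$ in $(\varphi_1,\varphi_2)$.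
\end{proof}

Each passage to subchords costs one application of $\kappa$, and three passages will be needed. Put $\delta_1=\kappa(\delta_0)$, $\delta_2=\kappa(\delta_1)$, $\delta_3=\kappa(\delta_2)$.

\subsection*{The dichotomy}
Fix $x\in U_{\delta_3}$, let $I=(\vartheta_x-\pi,\vartheta_x)$, and for each of the four bodies let $N_C=N_C(p_C(x))$. By Lemma~\ref{lem:chord}(a), $N_C\subset I$.

\begin{lemma}\label{lem:order}
If $p_K(x)-p_H(x)\notin\zeta_+(\mathbb{R})$, then there is $y\in I$ with
\[
N_K,N_{\bar H}<y<N_H,N_{\bar K}\qquad\text{or}\qquad N_H,N_{\bar K}<y<N_K,N_{\bar H}.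
\]
\end{lemma}

\begin{proof}
Let $c=p_K(x)-p_H(x)$, $A=K$ and $B=H+c$, so that $\bar A=\bar K$ and $\bar B=\bar H-c$. By \eqref{eq:zeta}, $\gamma_A-\gamma_B=\zeta_+-c$ and $\gamma_{\bar A}-\gamma_{\bar B}=-(\zeta_+-c)$ never vanish. Let $f=h_A-h_B$. The two hypotheses on $H$ enter as follows. Since $DA=D=DB$,
\begin{equation}\label{eq:f}
h_{\bar A}-h_{\bar B}=-f .
\end{equation}
Since (E) holds for $A$ and $B$, for $0<|e|<r_0$
\begin{equation}\label{eq:transfer}
p_A(e)=p_B(e)\iff p_{\bar A}(e)=p_{\bar B}(e).
\end{equation}
Both sides hold for $e=x$. An open chord of a strictly convex body lies in its interior, so the interiors of $A,B$ meet, and so do those of $\bar A,\bar B$. Lemma~\ref{lem:cross} applies to both pairs, and by \eqref{eq:f} with the \emph{same} zero set $Z$. Let $P_z$ and $Q_z$, $z\in Z$, be the common points of $A,B$ and of $\bar A,\bar B$. By Lemma~\ref{lem:cross}(b) there are zeros $y,\bar y\in I$ and $y',\bar y'\in(\vartheta_x,\vartheta_x+\pi)$ with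
\[
p_A(x)=P_y,\quad p_A(x)+x=P_{y'},\quad p_{\bar A}(x)=Q_{\bar y},\quad p_{\bar A}(x)+x=Q_{\bar y'} .
\]

The heart of the proof is the equality $y=\bar y$. Suppose it is known. By Lemma~\ref{lem:cross}(a),(b) for $A,B$ at $P_y$, the zero $y$ separates $N_K$ and $N_H$ in $I$, and $N_K<N_H$ if and only if $f$ changes from $-$ to $+$ at $y$. By the same lemma for $\bar A,\bar B$ at $Q_y$, it separates $N_{\bar K}$ and $N_{\bar H}$, and $N_{\bar H}<N_{\bar K}$ if and only if $-f$ changes from $+$ to $-$ at $y$. These two sign conditions are the same, and the lemma follows.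

To prove $y=\bar y$ we would like to know that $Q_{z'}-Q_z=P_{z'}-P_z$. The equivalence \eqref{eq:transfer} carries a shared chord of $A,B$ to a shared chord of $\bar A,\bar B$ with the same vector, but does not say which zeros label its ends. For consecutive zeros, however, the new chord must enclose the points with the old labels, and this gives an inequality. Call $z,z'\in Z$ \emph{adjacent} if they are distinct on the circle and the open ccw arc from $z$ to $z'$ contains no zero.

\emph{Claim 1. Let $\delta\in(0,\delta_0]$, let $z,z'$ be adjacent, and suppose that $e=P_{z'}-P_z\in U_{\kappa(\delta)}$ and $P_z=p_A(e)=p_B(e)$. Then $\tilde e=Q_{z'}-Q_z\in U_\delta$, $Q_z=p_{\bar A}(\tilde e)=p_{\bar B}(\tilde e)$, and $\langle e-\tilde e,\tau_0\rangle\ge0$ with equality only if $e=\tilde e$. The same holds with the two pairs exchanged.}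

By Lemma~\ref{lem:cross}(b) choose representatives with $\vartheta_e-\pi<z<\vartheta_e<z'<\vartheta_e+\pi$; then the interval $(z,z')$ contains no zero. By \eqref{eq:transfer}, $\bar A$ and $\bar B$ have the same upper chord with vector $e$. Its ends are common points $Q_\eta,Q_{\eta'}$ with $\eta\in(\vartheta_e-\pi,\vartheta_e)$ and $\eta'\in(\vartheta_e,\vartheta_e+\pi)$. As $(z,z')$ contains $\vartheta_e$ and no zero, $\eta\le z<z'\le\eta'<\eta+2\pi$. So $Q_z$ comes before $Q_{z'}$ on $\operatorname{arc}_{\bar A}(e)$ and on $\operatorname{arc}_{\bar B}(e)$, by Lemma~\ref{lem:cross}(c). Lemma~\ref{lem:sub}(a) gives $Q_z=p_{\bar A}(\tilde e)=p_{\bar B}(\tilde e)$. One of $\bar A,\bar B$ is regular, so Lemma~\ref{lem:sub}(b) gives $\tilde e\in U_\delta$, and $a=Q_z-Q_\eta$ and $b=Q_{\eta'}-Q_{z'}$ lie in $U_\delta\cup\{o\}$. Since $e-\tilde e=a+b$, \eqref{eq:cone} finishes the proof. The argument used only \eqref{eq:transfer}, the common zero set, and the regularity of one body in the receiving pair, so the pairs may be exchanged.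

\emph{Claim 2. If the hypotheses of Claim 1 hold with $e\in U_{\delta_2}$, then $\tilde e=e$.}

Claim 1 with $\delta=\delta_1$ gives $\tilde e\in U_{\delta_1}=U_{\kappa(\delta_0)}$ and the hypotheses of Claim 1 for the exchanged pairs with $\delta=\delta_0$. So $\langle e-\tilde e,\tau_0\rangle\ge0$ and $\langle\tilde e-e,\tau_0\rangle\ge0$, and equality holds.

\emph{Proof that $y=\bar y$.} Let $y=z_0<z_1<\dots<z_m=y'$ be the zeros in $[y,y']$. The points $P_{z_k}$ lie in this order on $\operatorname{arc}_A(x)$ and on $\operatorname{arc}_B(x)$. One of $A,B$ is regular and $x\in U_{\kappa(\delta_2)}$, so by Lemma~\ref{lem:sub} the vectors $e_k=P_{z_k}-P_{z_{k-1}}$ lie in $U_{\delta_2}$ and $P_{z_{k-1}}=p_A(e_k)=p_B(e_k)$. Claim 2 gives $Q_{z_k}-Q_{z_{k-1}}=e_k$. Summing, $(Q_y,Q_{y'})$ is a chord of $\bar A$ with vector $x$. We show that it is the upper one. Let $z_-$ be the largest zero not exceeding $\vartheta_x$. Then $y,\bar y\le z_-\le\vartheta_x<y',\bar y'$. From $\bar y\le z_-<\bar y'$ we get $Q_{z_-}\in\operatorname{arc}_{\bar A}(x)$, so its height is at least $h_{\bar A}(\vartheta_x)-M|x|$ by Lemma~\ref{lem:short}(a). From $y\le z_-<y'$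 we get that $z_-$ is one of the $z_k$, so by \eqref{eq:cone}
\[
|Q_y-Q_{z_-}|\le\sum_k|e_k|\le2\sum_k\langle e_k,\tau_0\rangle=2\langle x,\tau_0\rangle\le2|x| .
\]
Hence $Q_y$ has height at least $h_{\bar A}(\vartheta_x)-(M+2)|x|>h_{\bar A}(\vartheta_x)-\omega/2$, and Lemma~\ref{lem:short}(b) gives $Q_y=p_{\bar A}(x)=Q_{\bar y}$. Since $y,\bar y\in I$, it follows that $y=\bar y$.
\end{proof}

\begin{corollary}\label{cor:dichotomy}
For every $x\in U_{\delta_3}$, $\;p_K(x)-p_H(x)\in\zeta_+(\mathbb{R})$ or $p_K(x)-p_{\bar H}(x)\in\zeta_-(\mathbb{R})$.
\end{corollary}

\begin{proof}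
Suppose both fail. By Lemma~\ref{lem:order}, either $N_K<N_{\bar K}$ and $N_{\bar H}<N_H$, or $N_{\bar K}<N_K$ and $N_H<N_{\bar H}$. The standing assumptions, the goodness of $\vartheta_0$ and the numbers $\delta_j$ are symmetric in $H$ and $\bar H$, so the lemma also applies with $H$ and $\bar H$ exchanged: either $N_K<N_{\bar K}$ and $N_H<N_{\bar H}$, or $N_{\bar K}<N_K$ and $N_{\bar H}<N_H$. Whichever of $N_K<N_{\bar K}$ and $N_{\bar K}<N_K$ holds, we obtain both $N_H<N_{\bar H}$ and $N_{\bar H}<N_H$, which is absurd.
\end{proof}

\subsection*{From the dichotomy to an arc}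
The corollary says that a two-parameter family of translation vectors lies on a curve. Then one vector should occur for a whole continuum of parameters. Continuity of the curve is not enough for this, since a continuous curve can cover a disk; we use that $\zeta_\pm$ has bounded variation. Two textbook facts are needed. \emph{Banach's indicatrix theorem}: if $\phi:[a,b]\to\mathbb{R}$ is continuous, the integral over $t\in\mathbb{R}$ of the number of solutions of $\phi=t$ equals the total variation of $\phi$; so a continuous function of bounded variation takes almost every value only finitely often. From \emph{dimension theory}: a compact totally disconnected set, and each of its subsets, has dimension at most $0$, and a connected $2$-manifold is not disconnected by removing a subset of dimension at most $0$ \cite[Ch.~IV]{HW}.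

\begin{lemma}\label{lem:fiber}
Let $\zeta:[0,2\pi]\to\mathbb{E}^2$ be continuous with coordinates of bounded variation, let $\Delta$ be a closed disk of positive radius, and let $\Phi:\Delta\to\zeta([0,2\pi])$ be continuous. Then $\Phi$ is constant on some connected set $\Lambda\subset\Delta$ with more than one point.
\end{lemma}

\begin{proof}
If $\Phi$ is constant take $\Lambda=\Delta$. Otherwise, for one of the two coordinate functions $\lambda$, the function $u=\lambda\circ\Phi$ is not constant on $\operatorname{int}\Delta$, and $u(\operatorname{int}\Delta)$ is a nondegenerate interval. Choose $t$ in its interior that is attained only finitely often by $\lambda\circ\zeta$. Then $G=\zeta([0,2\pi])\cap\{\lambda=t\}$ is finite. The set $F=\{u=t\}$ is compact, and $\operatorname{int}\Delta\setminus F$ is the union of the disjoint nonempty open sets where $u<t$ and where $u>t$. So $F$ is not totally disconnected and has a component $\Lambda$ with more than one point. The connected set $\Phi(\Lambda)$ lies in the finite set $G$, so it is a point.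
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
By Lemma~\ref{lem:good} we may assume that a good $\vartheta_0\in V$ exists. The sets $\zeta_\pm(\mathbb{R})$ are compact, so by Lemma~\ref{lem:short}(d) the alternatives of Corollary~\ref{cor:dichotomy} define two relatively closed sets that cover the open set $U_{\delta_3}$. If the first is not everything, its complement is a nonempty open subset of the second; so one of them contains a closed disk $\Delta$. Exchanging $H$ and $\bar H$ if necessary, $\Phi=p_K-p_H$ maps $\Delta$ into $\zeta_+(\mathbb{R})$. The coordinates of $\zeta_+=\gamma_K-\gamma_H$ have bounded variation on $[0,2\pi]$, so Lemma~\ref{lem:fiber} gives a connected $\Lambda\subset\Delta$ with more than one point on which $\Phi$ equals a constant $c$.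

For $x\in\Lambda$ the bodies $K$ and $H+c$ have the same upper chord with vector $x$. The maps $p_K(x)$ and $p_K(x)+x$ are not both constant on $\Lambda$, since their difference is $x$. The image of $\Lambda$ under one of them therefore contains a nondegenerate arc $\Gamma\subset\operatorname{bd}K\cap\operatorname{bd}(H+c)$, each point of which lies on $\operatorname{arc}_K(x)$ and on $\operatorname{arc}_{H+c}(x)$ for some $x\in\Lambda\subset U_{\kappa(\delta_0)}$. One of $K$, $H+c$ is regular, and by Lemma~\ref{lem:shared} they have the same normals in the relative interior of $\Gamma$; so by Lemma~\ref{lem:sub}(b) these normals lie in $(\vartheta_0-\delta_0,\vartheta_0+\delta_0)\subset V$. Take $R_1\ne R_2$ in the relative interior of $\Gamma$ such that the ccw arc from $R_1$ to $R_2$ lies in it. The normals of $K$ along this arc form an interval $[\varphi_1,\varphi_2]\subset V$ with $\gamma_K(\varphi_i)=R_i$. By Lemma~\ref{lem:shared}, $\gamma_K=\gamma_H+c$ on this interval. So $\zeta_+=c$ on $(\varphi_1,\varphi_2)$, which is essential because $\gamma_K$ is not constant on it.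
\end{proof}

\section{Where a shared arc ends}\label{sec:ends}

Suppose that $K,H$ share an arc that ends at a point $o_K$, and $\bar K,\bar H$ share the corresponding arc, ending at $o_{\bar K}$. A short chord of $K$ that ends at $o_K$ is shared, so (E) makes the chord of $\bar K$ with the same vector shared as well. If that chord reached beyond $o_{\bar K}$, its endpoints would sweep out a longer shared arc. So it does not, and this is an inequality between the shapes of $K$ and $\bar K$ near the two endpoints. The reverse inequality holds by symmetry, so the shapes agree.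

\begin{proposition}\label{prop:ends}
Under the standing assumptions, let $I=[\theta_1,\theta_2]$ be a bounded essential connected component of a level set of $\zeta_+$ or of $\zeta_-$ in $\mathbb{R}$. Then there is $\varphi\in[\theta_1,\theta_2)$ such that $[\varphi,\theta_2]$ is essential and $m_K$ is constant on it. The analogous statement holds at $\theta_1$.
\end{proposition}

\begin{proof}
\emph{Reductions.} Let $S$ be the reflection in a line. Then $SJ^{-1}x=J^{-1}(-Sx)$, so $S$ maps the upper chord of $C$ with vector $x$ to the reversed upper chord of $SC$ with vector $-Sx$, that is, $p_{SC}(-Sx)=S(p_C(x)+x)$. Hence $SK,SH$ satisfy (E), while $S$ reverses the orientation of the circle of directions. So it suffices to treat $\theta_2$. Exchanging $H$ with $\bar H$ and translating $H$, we may assume $\zeta_+=0$ on $I$, that is, $\gamma_K=\gamma_H$ and $\gamma_{\bar K}=\gamma_{\bar H}$ on $I$.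

For $C\in\{K,\bar K\}$ let $o_C=\gamma_C(\theta_2)$ and $N_C[\theta_2]=[\alpha_C,\beta_C]\ni\theta_2$, and fix a short closed arc $\Gamma_C\subset\operatorname{bd}C$ with $o_C$ in its relative interior; ``before'' and ``after'' refer to the ccw order on $\Gamma_C$. Let $\alpha=\max(\alpha_K,\alpha_{\bar K})$. Then $\gamma_D$ is constant on $[\alpha,\theta_2]$, so $\theta_1<\alpha$ because $I$ is essential. Exchanging $(K,H)$ with $(\bar K,\bar H)$ changes only the signs of $\zeta_+$ and $m_K$; each step below also holds in this exchanged form, and we may assume $\alpha_K=\alpha$.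

\emph{Step 1: no arc $[o_{\bar K},q]\subset\Gamma_{\bar K}$ with $q$ strictly after $o_{\bar K}$ lies in $\operatorname{bd}\bar H$.} Otherwise choose $\bar\theta>\beta_{\bar K}$ such that $\gamma_{\bar K}$ maps $(\beta_{\bar K},\bar\theta]$ into the open arc. By Lemma~\ref{lem:shared}, $\gamma_{\bar H}=\gamma_{\bar K}$ on $(\beta_{\bar K},\bar\theta]$, and by continuity $\gamma_{\bar H}(\beta_{\bar K})=o_{\bar K}=\gamma_{\bar H}(\theta_2)$. The normal arc of $\bar H$ at $o_{\bar K}$ is connected, has length less than $\pi$ and contains $\theta_2$ and $\beta_{\bar K}$, where $0\le\beta_{\bar K}-\theta_2<\pi$; so it contains $[\theta_2,\beta_{\bar K}]$. Thus $\zeta_+=0$ on $[\theta_2,\bar\theta]$, and $I$ is not a component.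

\emph{Step 2: transferred chords do not pass $o_{\bar K}$.} For $\varphi<\alpha$ close to $\alpha$ let $x(\varphi)=o_K-\gamma_K(\varphi)$. It is nonzero because $\varphi<\alpha_K$, it tends to $o$ as $\varphi\uparrow\alpha$, and its direction lies in $(\varphi,\alpha)$ by Lemma~\ref{lem:chord}(c). The ccw arcs of $\operatorname{bd}K$ and $\operatorname{bd}H$ from $\gamma_K(\varphi)$ to $o_K$ are both equal to the small set $\gamma_K([\varphi,\alpha])=\gamma_H([\varphi,\alpha])$, so $p_K(x(\varphi))=\gamma_K(\varphi)=p_H(x(\varphi))$ by Lemma~\ref{lem:short}(c). By (E), $p_{\bar K}(x(\varphi))=p_{\bar H}(x(\varphi))$, so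
\[
q(\varphi):=p_{\bar K}(x(\varphi))+x(\varphi)\in\operatorname{bd}\bar K\cap\operatorname{bd}\bar H .
\]
By Lemma~\ref{lem:short}(d),(f), $q$ is continuous, and $\operatorname{arc}_{\bar K}(x(\varphi))$ converges to $\gamma_{\bar K}(\alpha)=o_{\bar K}$ as $\varphi\uparrow\alpha$; so it lies in $\Gamma_{\bar K}$ for all $\varphi$ in some interval $[\varphi_1,\alpha)$. For such $\varphi$ the set $\{o_{\bar K}\}\cup q([\varphi,\alpha))$ is a connected subset of $\Gamma_{\bar K}\cap\operatorname{bd}\bar H$, so it contains the arc of $\Gamma_{\bar K}$ between $o_{\bar K}$ and $q(\varphi)$. By Step 1, $q(\varphi)$ is at or before $o_{\bar K}$.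

\emph{Step 3: $\alpha_{\bar K}=\alpha$.} If $\alpha_{\bar K}<\alpha$, take $\varphi\in[\varphi_1,\alpha)$ with $\varphi>\alpha_{\bar K}$. The direction $\vartheta$ of $x(\varphi)$ lies in $(\varphi,\alpha)\subset[\alpha_{\bar K},\beta_{\bar K}]$, so by Lemma~\ref{lem:chord}(b) the point $o_{\bar K}=\gamma_{\bar K}(\vartheta)$ is on the open arc from $p_{\bar K}(x(\varphi))$ to $q(\varphi)$. Then $q(\varphi)$ is strictly after $o_{\bar K}$, contrary to Step 2. So $\alpha_K=\alpha_{\bar K}=\alpha$, and Step 2 is available in both forms.

\emph{Step 4: comparison of the arcs.} Use the coordinates $(\xi,s)=(\langle\cdot,\tau(\alpha)\rangle,\langle\cdot,n(\alpha)\rangle)$ and fix $\varphi_0\in(\alpha-\pi/2,\alpha)$. For $C\in\{K,\bar K\}$ the arc $\gamma_C([\varphi_0,\alpha])-o_C$ is nondegenerate and ends at $o$. By Lemma~\ref{lem:chord}(c) its ccw chords have directions $\vartheta\in(\varphi_0,\alpha)$, with $\xi$-component $\cos(\alpha-\vartheta)>0$; so it is the graph of a function $u_C$ on an interval $[-a_C,0]$, with $u_C(0)=0$. A point with normal $n(\psi)$, $\langle n(\psi),n(\alpha)\rangle>0$, is the highest point of $C$ with its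 abscissa $\xi$, so $u_C$ is a restriction of the concave function that describes the upper boundary of $C-o_C$.

Let $a>0$ be small and choose $\varphi\in[\varphi_0,\alpha)$ with $\gamma_K(\varphi)-o_K=(-a,u_K(-a))$, so that $x(\varphi)=(a,-u_K(-a))$. As $a\to0$ we have $\varphi\to\alpha$, because $\alpha$ is the only direction in $[\varphi_0,\alpha]$ that is normal to $K$ at $o_K$. By Step 2 both ends of the upper chord of $\bar K$ with vector $x(\varphi)$ are close to $o_{\bar K}$ and at or before it. Relative to $o_{\bar K}$ they are therefore points of the graph of $u_{\bar K}$, with abscissas $b-a$ and $b$ for some $b\le0$. The increment of a concave function over an interval of length $a$ does not increase when the interval moves to the right, so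
\[
-u_K(-a)=u_{\bar K}(b)-u_{\bar K}(b-a)\ge u_{\bar K}(0)-u_{\bar K}(-a)=-u_{\bar K}(-a).
\]
Thus $u_K(-a)\le u_{\bar K}(-a)$ for all small $a$, and the exchanged form gives the reverse inequality. So $K-o_K$ and $\bar K-o_{\bar K}$ share an arc that ends at $o$. By Lemma~\ref{lem:shared} and continuity, $\gamma_K-o_K=\gamma_{\bar K}-o_{\bar K}$ on $[\varphi,\alpha]$ for some $\varphi\in[\theta_1,\alpha)$ close to $\alpha$, and on $[\alpha,\theta_2]$ both sides are $o$. Hence $m_K=\frac12(\gamma_K-\gamma_{\bar K})$ is constant on $[\varphi,\theta_2]$. This interval is essential, since $\gamma_K(\varphi)\ne o_K=\gamma_K(\theta_2)$.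
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:reduction} the standing assumptions hold. By Proposition~\ref{prop:exist}, applied to any essential open interval, one of $\zeta_\pm$ is constant on an essential interval. Let $I$ be the component of the level set in $\mathbb{R}$ that contains it. If $I\ne\mathbb{R}$, then $I$ is a closed interval of length less than $\pi$, by $\pi$-periodicity. Proposition~\ref{prop:ends} gives an essential interval on which $m_K$ is constant, and $K$ has a local symmetry by Lemma~\ref{lem:locsym}, contrary to the hypothesis. So $\zeta_+$ or $\zeta_-$ is constant on $\mathbb{R}$, and $H$ is a translate of $K$ or of $-K$.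
\end{proof}

\section{Finitely many local symmetries}\label{sec:finite}

Propositions~\ref{prop:exist} and~\ref{prop:ends} hold for every strictly convex $K$, so they also describe what happens in the presence of local symmetries: between two consecutive ones $H$ follows $K$ or $-K$, and a choice of signs is admissible when the resulting curve closes up.

Let $K$ be strictly convex and not centrally symmetric, $D=DK$. A \emph{maximal local symmetry} is an essential open interval that is maximal among the open intervals on which $m_K$ is constant; intervals that differ by a multiple of $\pi$ are identified. The value $\mu$ of $m_K$ on it is its \emph{center}: there $\gamma_K(\theta+\pi)=2\mu-\gamma_K(\theta)$. Every essential open interval on which $m_K$ is constant lies in a maximal local symmetry, so by Lemma~\ref{lem:locsym} $K$ has one if and only if it is locally symmetric. Distinct maximal intervals are disjoint.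

Assume that there are exactly $k\ge1$ maximal local symmetries. List their representatives in $\mathbb{R}$ in increasing order as $\mathcal{J}_i=(a_i,b_i)$, $i\in\mathbb{Z}$, with centers $\mu_i$, so that $\mathcal{J}_{i+k}=\mathcal{J}_i+\pi$ and $\mu_{i+k}=\mu_i$. Let $L_i=[b_i,a_{i+1}]$ and $d_i=\mu_{i+1}-\mu_i$; then $\sum_{i=1}^kd_i=o$. The function $m_K$ is not constant on $L_i$, for otherwise it would be constant on $(a_i,b_{i+1})$ by continuity, against maximality. In particular $L_i$ is nondegenerate and its interior is essential.

Call $\varepsilon\in\{\pm1\}^k$, extended $k$-periodically, \emph{admissible} if $\sum_{i=1}^k\varepsilon_id_i=o$, and \emph{trivial} if $\varepsilon=\pm(1,\dots,1)$. For admissible $\varepsilon$ put $\tilde\mu_1=\mu_1$, $\tilde\mu_{i+1}=\tilde\mu_i+\varepsilon_id_i$, which is $k$-periodic, and define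
\[
m_\varepsilon=\tilde\mu_i\ \text{ on }\mathcal{J}_i,\qquad m_\varepsilon=\tilde\mu_i+\varepsilon_i(m_K-\mu_i)\ \text{ on }L_i .
\]
This function is continuous and $\pi$-periodic. Up to an additive constant it is the only continuous function that is constant on each $\mathcal{J}_i$ and differs from $\varepsilon_im_K$ by a constant on each $L_i$.

\begin{theorem}\label{thm:finite}
Let $K$ be strictly convex, not centrally symmetric, with exactly $k\ge1$ maximal local symmetries, and let $H$ be a planar convex body.
\begin{enumerate}
\item[(i)] For admissible $\varepsilon$, the function $h_\varepsilon=\frac12h_D+\langle m_\varepsilon,n\rangle$ is the support function of a strictly convex body $K_\varepsilon$ with $DK_\varepsilon=DK$, and $K_\varepsilon$ is a translate of $K$ or $-K$ if and only if $\varepsilon$ is trivial.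
\item[(ii)] $H$ satisfies $\mathbf{GC}(\operatorname{bd}DK)$ if and only if it is a translate of some $K_\varepsilon$.
\item[(iii)] $H$ satisfies $\mathbf{GC}(\{o\})$ if and only if it is a translate of some $K_\varepsilon$ with $\sum_{i=1}^k\tilde\mu_i\times\tilde\mu_{i+1}=\sum_{i=1}^k\mu_i\times\mu_{i+1}$.
\end{enumerate}
If instead $K$ is strictly convex and centrally symmetric, each of the two conditions $\mathbf{GC}(X)$ forces $H$ to be a translate of $K$.
\end{theorem}

One more consequence of (E) is needed: local symmetries of $K$ are local symmetries of $H$.

\begin{lemma}\label{lem:inherit}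
Under the standing assumptions, if $m_K$ is constant on an open interval $\mathcal{J}$, then so is $m_H$.
\end{lemma}

\begin{proof}
It suffices to show $m_H(\varphi_1)=m_H(\varphi_2)$ for $\varphi_1<\varphi_2$ in $\mathcal{J}$ with $\varphi_2-\varphi_1<\pi$ and so close that $\gamma_K$ and $\gamma_{\bar K}$ map $[\varphi_1,\varphi_2]$ to sets of diameter less than $r_0$. If $\gamma_D(\varphi_1)=\gamma_D(\varphi_2)$, this is Lemma~\ref{lem:sum}. Otherwise let $x=\frac12(\gamma_D(\varphi_2)-\gamma_D(\varphi_1))$. By \eqref{eq:split} it is the increment of both $\gamma_K$ and $\gamma_{\bar K}$ from $\varphi_1$ to $\varphi_2$, so $p_K(x)=\gamma_K(\varphi_1)$ and $p_{\bar K}(x)=\gamma_{\bar K}(\varphi_1)$ by Lemma~\ref{lem:short}(c). By (E), $p_H(x)+p_{\bar H}(x)=\gamma_D(\varphi_1)$, and therefore $(p_H(x)+x)+(p_{\bar H}(x)+x)=\gamma_D(\varphi_2)$. By Lemma~\ref{lem:sum}, $p_H(x)=\gamma_H(\varphi_1)$ and $p_H(x)+x=\gamma_H(\varphi_2)$. So $\gamma_H$ and $\frac12\gamma_D$ have the same increment $x$, and $m_H(\varphi_1)=m_H(\varphi_2)$.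
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
If $K$ is centrally symmetric, $m_K$ is constant. By Proposition~\ref{prop:reduction} and Lemma~\ref{lem:inherit} so is $m_H$, hence $\zeta_+$, and $H$ is a translate of $K$. From now on $K$ is as in the first part.

\emph{Part (i).} By \eqref{eq:split}, $h_K=\frac12h_D+\langle m_K,n\rangle$ and $h_{\bar K}=\frac12h_D-\langle m_K,n\rangle$. For $\varepsilon=(1,\dots,1)$ we have $m_\varepsilon=m_K$ and $K_\varepsilon=K$; for $\varepsilon=-(1,\dots,1)$ we have $m_\varepsilon=2\mu_1-m_K$ and $K_\varepsilon=\bar K+2\mu_1$. If $k=1$ there is no other $\varepsilon$. Let $k\ge2$. The open intervals $W_i=(a_i,b_{i+1})=\mathcal{J}_i\cup L_i\cup\mathcal{J}_{i+1}$ cover $\mathbb{R}$ and have length less than $\pi$, since $b_{i+1}<a_{i+2}\le a_{i+k}$. On $W_i$ we have $m_\varepsilon=\varepsilon_im_K+c_i$ with $c_i=\tilde\mu_i-\varepsilon_i\mu_i$. So on $W_i$ the function $h_\varepsilon$ is the support function of $K+c_i$ if $\varepsilon_i=1$, and of $\bar K+c_i$ if $\varepsilon_i=-1$. A function on the circle is the support function of a compact convex set if and only if its positively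 homogeneous extension of degree $1$ to the plane is convex \cite{Schneider}. The extension of $h_\varepsilon$ agrees with a convex function on the open cone over each $W_i$. Its restriction to a line that misses $o$ is locally convex, hence convex, and by continuity it is convex on lines through $o$ as well. So $h_\varepsilon$ is the support function of a compact convex set $K_\varepsilon$. Since $m_\varepsilon$ is $\pi$-periodic, $h_\varepsilon(\theta)+h_\varepsilon(\theta+\pi)=h_D(\theta)$, so $DK_\varepsilon=D$. Thus $K_\varepsilon$ has positive width in all directions and its faces are points: it is a strictly convex body. From $\gamma=hn+h'\tau$ on each $W_i$ we get, with $H=K_\varepsilon$,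
\begin{equation}\label{eq:local}
(\gamma_H,\gamma_{\bar H})=\begin{cases}(\gamma_K+c_i,\ \gamma_{\bar K}-c_i)&\text{if }\varepsilon_i=1,\\ (\gamma_{\bar K}+c_i,\ \gamma_K-c_i)&\text{if }\varepsilon_i=-1,\end{cases}\qquad\text{on }W_i,
\end{equation}
where the second component comes from $\gamma_{\bar H}=\gamma_D-\gamma_H$; hence $m_{K_\varepsilon}=m_\varepsilon$. If $K_\varepsilon$ is a translate of $K$, then $m_\varepsilon-m_K$ is constant, and $\varepsilon_i=-1$ would make $m_K$ constant on $L_i$. If it is a translate of $-K$, then $m_\varepsilon+m_K$ is constant, and $\varepsilon_i=1$ would do the same. So $\varepsilon$ is trivial.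

By Proposition~\ref{prop:reduction}, (ii) and (iii) follow from three statements: every $H$ that satisfies (E) is a translate of some $K_\varepsilon$; every $K_\varepsilon$ satisfies (E), and so do its translates; and the condition in (iii) says that $\operatorname{area}K_\varepsilon=\operatorname{area}K$.

\emph{Every $H$ with \textup{(E)} is a translate of some $K_\varepsilon$.} By Lemma~\ref{lem:inherit}, $m_H$ is constant on each $\mathcal{J}_i$. Fix $i$. By Proposition~\ref{prop:exist} with $V=\operatorname{int}L_i$, one of $\zeta_\pm$ is constant on an essential interval $I_0\subset\operatorname{int}L_i$. Let $I\supset I_0$ be the component of the level set. Suppose $I\not\supset L_i$. Then $I=[\theta_1,\theta_2]$ is bounded, and $\theta_2<a_{i+1}$ or $\theta_1>b_i$, so one endpoint lies in $\operatorname{int}L_i$. If it is $\theta_2$, Proposition~\ref{prop:ends} gives an essential interval $(\varphi,\theta_2)$ on which $m_K$ is constant. It lies in some $\mathcal{J}_j$, but it contains points of $L_i$, which is disjoint from all $\mathcal{J}_j$. If it is $\theta_1$, the interval $(\theta_1,\varphi)$ from the second statement of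 Proposition~\ref{prop:ends} gives the same contradiction. So $m_H-\varepsilon_im_K$ is constant on $L_i$ for some sign $\varepsilon_i$; we choose the signs for $i=1,\dots,k$. The increment of $m_H$ over one period is $\sum_{i=1}^k\varepsilon_id_i$, so $\varepsilon$ is admissible, $m_H-m_\varepsilon$ is constant, and $H$ is a translate of $K_\varepsilon$ by \eqref{eq:split}.

\emph{Every $K_\varepsilon$ satisfies \textup{(E)}.} For trivial $\varepsilon$ this follows from the symmetries of (E). Let $k\ge2$ and $H=K_\varepsilon$. The point is that both short chords in (E) must see only one $W_i$, even at corners. We claim that for every $\vartheta\in\mathbb{R}$ the intervals $N_K[\vartheta]$ and $N_{\bar K}[\vartheta]$, represented so as to contain $\vartheta$, lie in a common $W_i$. On $\mathcal{J}_j$ the functions $\gamma_K=\frac12\gamma_D+\mu_j$ and $\gamma_{\bar K}=\frac12\gamma_D-\mu_j$ are not constant, so neither interval contains any $\mathcal{J}_j$. If $\vartheta\in L_i$, both intervals therefore have minimum greater than $a_i$ and maximum less than $b_{i+1}$, and lie in $W_i$. Let $\vartheta\in\mathcal{J}_i$. If both minima exceed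 $a_i$, both intervals lie in $W_i$, as their maxima are less than $b_{i+1}$. If one minimum is at most $a_i$, then $\gamma_D$ is constant on $(a_i,\vartheta]$, so both intervals contain $(a_i,\vartheta]$; hence both maxima are less than $b_i$, both minima exceed $a_{i-1}$, and both intervals lie in $W_{i-1}$. This proves the claim.

By Lemma~\ref{lem:short}(f) and compactness of the circle, for all sufficiently short $x\ne o$ the intervals $T_K(x)$ and $T_{\bar K}(x)$ lie in a common $W_i$, and $\operatorname{arc}_K(x)$, $\operatorname{arc}_{\bar K}(x)$ have diameter less than $\omega/2$. If $\varepsilon_i=1$, then by \eqref{eq:local} $\operatorname{arc}_K(x)+c_i=\gamma_H(T_K(x))$ is a ccw arc of $\operatorname{bd}H$ and $\operatorname{arc}_{\bar K}(x)-c_i=\gamma_{\bar H}(T_{\bar K}(x))$ is a ccw arc of $\operatorname{bd}\bar H$, so Lemma~\ref{lem:short}(c) gives $p_H(x)=p_K(x)+c_i$ and $p_{\bar H}(x)=p_{\bar K}(x)-c_i$. If $\varepsilon_i=-1$, the second line of \eqref{eq:local} gives $p_H(x)=p_{\bar K}(x)+c_i$ and $p_{\bar H}(x)=p_K(x)-c_i$. In both cases the identity in (E) holds.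

\emph{Areas.} For a strictly convex body $C$ we have $\operatorname{area}C=\frac12\int_0^{2\pi}\gamma_C\times d\gamma_C$: the Riemann--Stieltjes integral exists because $\gamma_C$ is continuous of bounded variation, and its sums $\frac12\sum_j\gamma_C(\theta_j)\times\gamma_C(\theta_{j+1})$ are the areas of inscribed polygons. Let $DC=D$ and insert $\gamma_C=\frac12\gamma_D+m_C$. Since $\gamma_D(\theta+\pi)=-\gamma_D(\theta)$ and $m_C(\theta+\pi)=m_C(\theta)$, the mixed terms over $[\pi,2\pi]$ cancel those over $[0,\pi]$, and
\[
\operatorname{area}C=\tfrac14\operatorname{area}D+\int_{a_1}^{a_1+\pi}m_C\times dm_C .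
\]
For $C=K$ and $C=K_\varepsilon$ the intervals $\mathcal{J}_i$ contribute nothing, and
\[
\int_{L_i}m_K\times dm_K=\mu_i\times d_i+\rho_i,\qquad\int_{L_i}m_\varepsilon\times dm_\varepsilon=\tilde\mu_i\times\varepsilon_id_i+\varepsilon_i^2\rho_i,
\]
where $\rho_i=\int_{L_i}(m_K-\mu_i)\times dm_K$. Since $\mu_i\times d_i=\mu_i\times\mu_{i+1}$ and $\tilde\mu_i\times\varepsilon_id_i=\tilde\mu_i\times\tilde\mu_{i+1}$,
\[
\operatorname{area}K-\operatorname{area}K_\varepsilon=\sum_{i=1}^k\mu_i\times\mu_{i+1}-\sum_{i=1}^k\tilde\mu_i\times\tilde\mu_{i+1}.\qedhere
\]
\end{proof}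

\begin{corollary}\label{cor:few}
Let $K$ be strictly convex and let $X=\{o\}$ or $X=\operatorname{bd}DK$.
\begin{enumerate}
\item[(1)] If $K$ is centrally symmetric or has at most one maximal local symmetry, $\mathbf{GC}(X)$ determines $K$ up to translations and reflections.
\item[(2)] If $K$ has exactly $k=2$ or $k=3$ maximal local symmetries, $\mathbf{GC}(X)$ determines $K$ up to translations and reflections if and only if the centers are pairwise distinct.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) follows from Theorems~\ref{thm:main} and~\ref{thm:finite}, since for $k=1$ every $\varepsilon$ is trivial. (2) For $k\le3$ a nontrivial $\varepsilon$ has, up to a global sign, exactly one entry $\varepsilon_i=-1$, and then $\sum_j\varepsilon_jd_j=-2d_i$. If the centers are pairwise distinct, no nontrivial $\varepsilon$ is admissible. Otherwise $\mu_i=\mu_{i+1}$ for some $i$, because for $k\le3$ any two indices are cyclically consecutive. The vector $\varepsilon$ with the single entry $\varepsilon_i=-1$ is then admissible with $\tilde\mu_j=\mu_j$ for all $j$, so $K_\varepsilon$ satisfies both conditions $\mathbf{GC}(X)$ and is not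 a translate of $\pm K$.
\end{proof}

\begin{example}\label{ex:bumps}
Take two closed intervals $L_1,L_2$ whose images in $\mathbb{R}/\pi\mathbb{Z}$ are disjoint arcs. Let $b_i$ be the smooth function with $b_i(\theta+\pi)=-b_i(\theta)$ that equals $\exp(-1/(1-s^2))$ on the interior of $L_i$, where $s$ is the affine parameter mapping it onto $(-1,1)$, and vanishes off $L_i+\pi\mathbb{Z}$. For small $t>0$ let
\[
h_K=1+t(b_1+b_2),\qquad h_H=1+t(b_1-b_2).
\]
Then $h+h''>0$ for both functions, so they are support functions of strictly convex bodies, obtained from the unit disk by two bumps and two opposite dents; in $H$ the second bump and dent are exchanged. Here $h_D=2$, $\gamma_D=2n$, every nondegenerate interval is essential, and $m_K=t\sum_i(b_in+b_i'\tau)$ vanishes off the supports of $b_1,b_2$. It is constant on no subinterval of $L_i$. Indeed $m_K'=t(b_i+b_i'')\tau$ there, and $b_i$ is analytic in the interior of $L_i$; if $b_i+b_i''$ vanished on a subinterval, $b_i$ would be a sinusoid on the interior of $L_i$ that tends to $0$ at an endpoint together with its derivative, hence zero. So $K$ is not centrally symmetric, $k=2$, $\mu_1=\mu_2=o$,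 and $H=K_{(1,-1)}$. By Theorem~\ref{thm:finite}, $H$ satisfies $\mathbf{GC}(X)$ for both choices of $X$ and is not a translate of $K$ or of $-K$.
\end{example}

\begin{thebibliography}{9}

\bibitem{AB}
Gennadiy Averkov and Gabriele Bianchi,
\emph{Retrieving convex bodies from restricted covariogram functions},
arXiv:math/0702892 (2007).

\bibitem{HW}
Hurewicz and Wallman,
\emph{Dimension Theory}.

\bibitem{Schneider}
Schneider,
\emph{Convex Bodies: The Brunn--Minkowski Theory}.

\end{thebibliography}
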